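# Normal automorphisms of $F_k\rtimes F_\ell$, detected by a single word

## 1. A word whose images under $\mathrm{Aut}(F)$ are counted independently

Let $F$ be a free group of rank $k$ with $2\le k<\infty$. Write $\Gamma=\mathrm{Aut}(F)$ and $O=\mathrm{Out}(F)$. The center of $F$ is trivial, so we identify $x\in F$ with the inner automorphism $y\mapsto xyx^{-1}$. In this way $F=\mathrm{Inn}(F)\trianglelefteq\Gamma$, with
$$\gamma x\gamma^{-1}=\gamma(x)\quad(\gamma\in\Gamma,\ x\in F),\qquad \Gamma/F=O .$$
For $\gamma\in\Gamma$ let $\bar\gamma$ be its image in $O$. We write $\langle\langle S\rangle\rangle^H$ for the normal closure of $S$ in a group $H$, and $[u,v]=uvu^{-1}v^{-1}$.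

Everything in this lecture turns on the following element.

**Proposition 1.** There is $m\in F$ such that, with $\hat M=\langle\langle m\rangle\rangle^{\Gamma}\le F$, the $\mathbb Z[O]$-module $\hat M/[\hat M,F]$ is free of rank one on the class of $m$.

The module structure comes from conjugation. $\Gamma$ acts on $\hat M$ by conjugation and preserves $[\hat M,F]$. The quotient is abelian because $[\hat M,\hat M]\le[\hat M,F]$, and $F$ acts trivially on it, so $O=\Gamma/F$ acts. Identifying the quotient with $\mathbb Z[O]$ gives a homomorphism from $\hat M$ to the additive group of $\mathbb Z[O]$,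
$$\lambda:\hat M\to\mathbb Z[O],\qquad \lambda(\gamma(m))=\bar\gamma\quad\text{for all }\gamma\in\Gamma. \tag{1}$$

In plain words, $\lambda$ is a counter. Given a product $\prod_i\gamma_i(m)^{\varepsilon_i}$ of images of $m$ and their inverses, it records how often each outer class $\bar\gamma_i$ was used, with sign, and the record depends only on the value of the product. If the product is $1$, every outer class cancels.

**Two words that do not work.** Let $F=\langle a,b\rangle$.

* The word $a$ fails. Here $\langle\langle a\rangle\rangle^\Gamma=F$, since some automorphism takes $a$ to $b$, and $F/[F,F]\cong\mathbb Z^2$. But $O$ is infinite: the automorphisms $a\mapsto ab^n$, $b\mapsto b$ act differently on $F/[F,F]$ for different $n$. So $\mathbb Z[O]$ has infinite rank. Abelianizing $F$ loses too much.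
* The word $[a,b]$ fails. The automorphism $a\mapsto ab$, $b\mapsto b$ is not inner, yet it fixes $[a,b]$, because $ab\cdot b\cdot b^{-1}a^{-1}\cdot b^{-1}=aba^{-1}b^{-1}$. Condition (1) would force its outer class to be $1$.

The second item shows a necessary condition: if $\gamma(m)$ is conjugate to $m$ in $F$, then (1) gives $\bar\gamma=1$, so $\gamma$ is inner. The word $m$ has no symmetry other than the unavoidable ones.

We prove Proposition 1 in Section 6. First we use it.

## 2. Normal automorphisms, and the problem for $F_k\rtimes F_\ell$

**Definition.** An automorphism $\beta$ of a group $G$ is *normal* if $\beta(N)\subseteq N$ for every normal subgroup $N$ of $G$. It is *inner* if it is conjugation by an element of $G$.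

Inner automorphisms are normal, and a composition of normal automorphisms is normal. The converse can fail: $n\mapsto -n$ on $\mathbb Z$ preserves every subgroup and is not inner. For free non-abelian groups the converse holds, and we use this as a known fact.

* **(R6)** If $L$ is a free non-abelian group, every normal automorphism of $L$ is inner.

It is also known that for $n\ge3$ every normal automorphism of the pure braid group $P_n$ is inner, and $P_n$ is a semidirect product of certain free groups. This leads to the problem, posed by Valeriy Bardakov, Andrei Vesnin and Manoj K. Yadav in "Class preserving automorphisms of unitriangular groups", arXiv:1109.4710 (2011). Let $k,\ell\ge2$ and let $G=F_k\rtimes F_\ell$ with $F_k$ normal and $F_\ell$ acting on it by automorphisms. Is every normal automorphism of $G$ inner? If not in general, is it so when $F_\ell$ acts trivially on $F_k/[F_k,F_k]$?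

**Theorem 3.** Every normal automorphism of $F_k\rtimes F_\ell$ ($k,\ell\ge2$) is inner, for every action.

So both questions have the answer yes; the second is a special case of the first.

**The trivial action, by hand.** Let $G=F\times L$ with $F,L$ free non-abelian and let $\beta$ be normal. Then $\beta(F)\subseteq F$ and $\beta(L)\subseteq L$. As $\beta$ is onto and $\beta(xl)=\beta(x)\beta(l)$, it maps $F$ onto $F$ and $L$ onto $L$. Because $L$ centralizes $F$, every normal subgroup of $F$ is normal in $G$, so $\beta|_F$ is a normal automorphism of $F$. By (R6) it is conjugation by some $x_0\in F$. Likewise $\beta|_L$ is conjugation by some $l_0\in L$, and $\beta$ is conjugation by $x_0l_0$.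

**Notation for the general case.** Let $G$ be a group with a normal subgroup $F\cong F_k$, $2\le k<\infty$. Put
$$C=C_G(F),\qquad \rho:G\to\Gamma,\ \rho(g)(x)=gxg^{-1},\qquad A=\rho(G),\qquad Q=A/F\le O .$$
Here $A\supseteq F$ because $\rho$ maps $F\le G$ identically onto $\mathrm{Inn}(F)=F$. The kernel of $\rho$ is $C$, and $F\cap C=Z(F)=1$. The kernel of $G\to A\to Q$ is $FC$: if $\rho(g)=\rho(x)$ with $x\in F$, then $x^{-1}g\in C$. Since $F$ and $C$ are normal and meet trivially, they commute elementwise and $FC=F\times C$.

**Facts on free groups** that we use freely:

* **(F1)** Subgroups of free groups are free, and a subgroup of index $d$ in $F_k$ has rank $1+d(k-1)$ (Schreier).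
* **(F2)** A non-trivial finitely generated normal subgroup of a free group has finite index.
* **(F3)** In a free group the centralizer of a non-trivial element is cyclic, and roots are unique: $x^j=y^j$ with $j\ge1$ implies $x=y$.
* **(F4)** The Reidemeister–Schreier method gives a free basis of a subgroup of a free group from a Schreier transversal.

## 3. The example $\langle a,b\rangle\rtimes\langle s,t\rangle$, where two natural arguments stop

Let $F=\langle a,b\rangle$ and $L=\langle s,t\rangle$ be free of rank two. Let $s$ act trivially on $F$ and let $t$ act by the swap $\tau:a\leftrightarrow b$. Put $G=F\rtimes L$.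

**Where restriction to $F$ stops working.** The sensible first try is to copy the direct product argument: restrict $\beta$ to $F$ and apply (R6). This needs $\beta|_F$ to be a *normal* automorphism of $F$. But $\beta$ is only known to preserve the normal subgroups of $F$ that are normal in $G$, that is, the $A$-invariant ones. In our example conjugation by $t$ is inner in $G$, and its restriction $\tau$ takes $\langle\langle a\rangle\rangle^F$ to $\langle\langle b\rangle\rangle^F\not\subseteq\langle\langle a\rangle\rangle^F$. So $\tau$ is not a normal automorphism of $F$, and (R6) says nothing. What one must show is that an automorphism of $F$ preserving all $A$-invariant normal subgroups lies in $A$.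

**Where the familiar normal subgroups stop working.** Suppose we have arranged $\beta|_F=\mathrm{id}$. One might hope to finish by testing $\beta$ on normal subgroups inside $F$, inside $C$, and containing $F$. This is not enough. In the example, $\tau$ is not inner, since it acts non-trivially on $F/[F,F]$. So an element $xl$ with $x\in F$, $l\in L$ centralizes $F$ only if $l$ acts trivially and $x\in Z(F)=1$. Hence
$$C=\ker\bigl(L\to\mathbb Z/2,\ s\mapsto0,\ t\mapsto1\bigr),$$
and by (F4) with transversal $1,t$, the group $C$ is free on $s$, $s'=tst^{-1}$ and $t^2$. Define $\beta_0$ as the identity on $F$ and $l\mapsto tlt^{-1}$ on $L$. This is an automorphism of $G$, because $tlt^{-1}$ and $l$ act on $F$ in the same way (the image of $L$ in $\Gamma$ is $\langle\tau\rangle$, which is abelian). It has the following properties.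

* $\beta_0$ preserves every normal subgroup of $G$ inside $F$ (it is the identity there), inside $C$ (it is conjugation by $t$ there), or containing $F$ (modulo $F$ it is conjugation by $t$).
* $\beta_0$ is not inner. If it were conjugation by $g$, then $g$ would centralize $F$, so $g\in C\le L$. Then $t^{-1}g$ would be central in $L$, so $g=t$, but $t\notin C$.

So a proof of Theorem 3 must use other normal subgroups. Take $N=\langle\langle as\rangle\rangle^G$, which mixes $F$ and $C$. It lies in $F\times C$. The abelianization of $F\times C$ is free abelian on the classes of $a,b,s,s',t^2$. There $F$ and $C$ act trivially, and $t$ swaps $a\leftrightarrow b$ and $s\leftrightarrow s'$ (indeed $ts't^{-1}=t^2st^{-2}$ has the class of $s$). So the image of $N$ is spanned by $a+s$ and $b+s'$ (additive notation). The image of $\beta_0(as)=as'$ is $a+s'$, which is not in that span: the coefficients of $a$ and $b$ in $p(a+s)+q(b+s')$ force $p=1$, $q=0$, and then the coefficient of $s'$ is $0$. So $\beta_0(N)\not\subseteq N$, and $\beta_0$ is not normal.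

This calculation works because the coefficients on the $F$-side determine those on the $C$-side. It could read them off from $F/[F,F]$ because here $Q=\langle\bar\tau\rangle$ has order $2$ and $F/[F,F]=\mathbb Za\oplus\mathbb Zb$ is free of rank one over $\mathbb Z[Q]$ on $a$. If $F_\ell$ acts trivially on $F_k/[F_k,F_k]$, as in the second question, the abelianization sees no difference between the elements of $Q$. The map $\lambda$ of (1) replaces it: the word $m$ does for every action what the letter $a$ does here.

## 4. From the word $m$ to normal automorphisms

**Theorem 2.** Let $G$ be any group with a normal subgroup $F\cong F_k$, $2\le k<\infty$, let $C=C_G(F)$, and let $\beta$ be a normal automorphism of $G$.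

(i) $\beta(F)=F$, and there is $g\in G$ with $\beta(x)=gxg^{-1}$ for all $x\in F$.

(ii) If $\beta|_F=\mathrm{id}$, then $\beta(g)\in gC$ for all $g\in G$, and $\beta(c)\in c\,[\langle\langle c\rangle\rangle^G,C]$ for all $c\in C$.

**Proof of (i), step 1: $\beta(F)=F$.** This step is needed so that $\beta|_F$ is an element of $\Gamma$. By normality $\beta(F)\subseteq F$. Also $\beta(F)$ is normal in $\beta(G)=G$, and it is free of rank $k$. So it is a non-trivial finitely generated normal subgroup of $F$, and by (F2) it has finite index $d$ in $F$. By (F1), $k=1+d(k-1)$, so $d=1$. Put $\varphi=\beta|_F\in\Gamma$.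

**Proof of (i), step 2: one test shows $\varphi\in A$.** The aim is to find $g$ with $\varphi=\rho(g)$. Let
$$M_A=\langle\langle m\rangle\rangle^G .$$
It is generated by the elements $gmg^{-1}=\rho(g)(m)$, that is, by all $a(m)$ with $a\in A$. In particular $M_A\le\hat M$, so $\lambda$ is defined on it. Since $\lambda(a(m))=\bar a$ and $a$ runs over $A$, the image $\lambda(M_A)$ is the additive subgroup generated by $Q$, namely $\mathbb Z[Q]$. As $\beta$ is normal and $m\in M_A$, we have $\varphi(m)=\beta(m)\in M_A$, hence
$$\bar\varphi=\lambda(\varphi(m))\in\mathbb Z[Q].$$
But $\bar\varphi$ is one of the basis elements $O$ of $\mathbb Z[O]$, and the basis elements lying in $\mathbb Z[Q]$ are exactly those of $Q$. So $\bar\varphi\in Q=A/F$. Since $F\le A$, this means $\varphi\in A=\rho(G)$, which is (i).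

**Proof of (ii), step 1: $\beta(g)\in gC$.** This step limits what $\beta$ can do outside $F$. For $g\in G$ and $x\in F$ the element $gxg^{-1}$ lies in $F$, so
$$\beta(g)x\beta(g)^{-1}=\beta(gxg^{-1})=gxg^{-1}.$$
Thus $g^{-1}\beta(g)$ centralizes $F$. In particular $\beta(C)\subseteq C$.

**Proof of (ii), step 2: a normal subgroup that mixes $F$ and $C$.** As in Section 3, the purpose is to tie a coefficient on the $F$-side to one on the $C$-side. Let $c\in C$ and $N=\langle\langle mc\rangle\rangle^G$. By normality $m\beta(c)=\beta(mc)\in N$. Since $\beta(c)c^{-1}\in C$ commutes with $m$,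
$$m\beta(c)\,(mc)^{-1}=m\,\beta(c)c^{-1}\,m^{-1}=\beta(c)c^{-1}\in N .$$
Write this element as a product of conjugates $g_i(mc)^{\varepsilon_i}g_i^{-1}$ with $\varepsilon_i=\pm1$. As $F$ and $C$ are normal and commute elementwise, we can separate the two kinds of factors:
$$\beta(c)c^{-1}=xy,\qquad x=\prod_i(g_img_i^{-1})^{\varepsilon_i}\in F,\qquad y=\prod_i(g_icg_i^{-1})^{\varepsilon_i}\in C. \tag{2}$$

**Proof of (ii), step 3: reading the coefficients from $x$.** Here $\lambda$ enters a second time. From (2), $x=\beta(c)c^{-1}y^{-1}\in F\cap C=1$, so $x=1$ and $y=\beta(c)c^{-1}$. Let $q_i\in Q$ be the image of $g_i$. Since $g_img_i^{-1}=\rho(g_i)(m)$, applying $\lambda$ to $x=1$ gives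
$$\sum_i\varepsilon_iq_i=0\quad\text{in }\mathbb Z[Q]. \tag{3}$$

**Proof of (ii), step 4: transferring the coefficients to $y$.** We now show that (3) makes $y$ small. Put $D=\langle\langle c\rangle\rangle^G\le C$. The subgroup $[D,C]$ is normal in $G$ and contains $[D,D]$, so $D/[D,C]$ is abelian. By conjugation $F$ acts trivially on it, as $F$ and $C$ commute, and $C$ acts trivially on it by construction. So $D/[D,C]$ is a module over $\mathbb Z[G/FC]=\mathbb Z[Q]$. In it, the class of $y$ is
$$\Bigl(\sum_i\varepsilon_iq_i\Bigr)\cdot[c]=0 .$$
Hence $\beta(c)c^{-1}=y\in[D,C]$. As $[D,C]$ is normal, $\beta(c)\in c[D,C]$. This proves Theorem 2.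

## 5. Faithful action on $K/[K,K]$, and the proof of Theorem 3

If $C=1$, Theorem 2 finishes the problem at once. If $C\neq1$, it leaves an ambiguity: $\beta$ acts on $C$ as conjugation by some $h$, and we must show that $h$ can be replaced by an element of $C$. The next lemma (Auslander–Lyndon) does this.

**Lemma 5.** Let $L$ be a non-abelian free group and $1\ne K\trianglelefteq L$. If $y\in L$ acts trivially by conjugation on $K/[K,K]$, then $y\in K$.

In the example of Section 3, $K=C$ is free on $s,s',t^2$, and $t\notin K$ swaps the classes of $s$ and $s'$. The hypothesis that $L$ is non-abelian matters: for $L=\mathbb Z$, $K=2\mathbb Z$, the element $y=1$ acts trivially and is not in $K$.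

**Proof, step 1: $K$ is not cyclic.** We need this so that a certain free group has rank at least $2$. Suppose $K=\langle z\rangle$. Then $xzx^{-1}=z^{\pm1}$ for every $x\in L$, so every square of $L$ lies in the centralizer of $z$, which is cyclic by (F3). But for distinct basis elements $a,b$ of $L$ the squares $a^2$ and $b^2$ do not commute.

**Step 2: a good basis of $H=K\langle y\rangle$.** Suppose $y\notin K$. We want a basis of $H$ in which one element generates $H$ modulo $K$ and the others lie in $K$. The group $H$ is free, and it is not cyclic since it contains $K$. All of $H$ acts trivially on $K/[K,K]$, since both $K$ and $y$ do. The quotient $H/K$ is cyclic and non-trivial, so there is a surjection $\theta:H\to\mathbb Z/n$ with kernel $K$, where $n=0$ (meaning $\mathbb Z$) or $n\ge2$.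

Let $B$ be a basis of $H$. A generator of $\mathbb Z/n$ is a combination of the images of finitely many elements $b_1,\dots,b_r$ of $B$, so these images generate $\mathbb Z/n$. Choose integers $n_i$ representing $\theta(b_i)$. Replacing $b_i$ by $b_ib_j^{\pm1}$ with $j\ne i$ gives again a basis and replaces $n_i$ by $n_i\pm n_j$. By the Euclidean algorithm, and after reordering and possibly inverting an element, we reach a basis in which the integers are $(g,0,\dots,0)$. These still represent generators of $\mathbb Z/n$, so $g$ generates $\mathbb Z/n$. Let $b_0$ be the first element. Finally replace each $b\in B\setminus\{b_1,\dots,b_r\}$ by a suitable $bb_0^{j_b}\in K$. The result is a basis $\{b_0\}\cup B'$ of $H$ with $B'\subset K$ and $b_0K$ generating $H/K$. Moreover $B'\ne\emptyset$, since $H$ is not cyclic.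

**Step 3: $b_0$ acts non-trivially on $K/[K,K]$.** This gives the contradiction. Apply (F4) to $K\le H$. If $n=0$, use the transversal $\{b_0^j:j\in\mathbb Z\}$: then $K$ is free on the elements $b_0^jbb_0^{-j}$ with $j\in\mathbb Z$, $b\in B'$. If $n\ge2$, use $1,b_0,\dots,b_0^{n-1}$: then $K$ is free on $b_0^n$ and the elements $b_0^jbb_0^{-j}$ with $0\le j<n$, $b\in B'$. In both cases, for $b\in B'$ the elements $b$ and $b_0bb_0^{-1}$ are distinct members of a basis of $K$, so their classes in $K/[K,K]$ differ. But $b_0\in H$ acts trivially. This contradiction proves Lemma 5.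

**Proof of Theorem 3.** Let $G=F\rtimes L$ with $F=F_k$, $L=F_\ell$, let $\pi:G\to G/F=L$ be the projection, $C=C_G(F)$, and let $\beta$ be a normal automorphism of $G$.

**Step 1: reduction to $\beta|_F=\mathrm{id}$.** By Theorem 2(i) there is $g\in G$ such that $\beta$ agrees on $F$ with conjugation by $g$. Compose $\beta$ with conjugation by $g^{-1}$. This keeps $\beta$ normal and does not affect whether it is inner. So assume $\beta|_F=\mathrm{id}$. By Theorem 2(ii), $\beta(g)\in gC$ for all $g\in G$. If $C=1$, then $\beta=\mathrm{id}$. From now on let $C\ne1$.

**Step 2: $\beta$ modulo $F$.** This step finds a candidate conjugator. Since $\beta(F)=F$, $\beta$ induces an automorphism of $G/F=L$. It is normal, because the preimage in $G$ of a normal subgroup of $L$ is normal in $G$ and hence preserved by $\beta$. By (R6) it is inner, so there is $h\in G$ with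
$$\beta(g)\in hgh^{-1}F\quad\text{for all }g\in G. \tag{4}$$

**Step 3: $\beta$ on $C$.** We show that on $C$ the congruence (4) is an equality. Let $c\in C$. Both $\beta(c)$ and $hch^{-1}$ lie in $C$, and by (4) they differ by an element of $F$. As $F\cap C=1$, we get $\beta(c)=hch^{-1}$. By Theorem 2(ii),
$$hch^{-1}c^{-1}\in[C,C]\quad\text{for all }c\in C. \tag{5}$$

**Step 4: moving $h$ into $C$.** The conjugator must centralize $F$, so we replace $h$ by an element of $C$. As $F\cap C=1$, $\pi$ maps $C$ isomorphically onto $K:=\pi(C)$, and $1\ne K\trianglelefteq L$. Applying $\pi$ to (5), we see that $\pi(h)$ acts trivially on $K/[K,K]$. By Lemma 5, $\pi(h)\in K$. So there is $c_0\in C$ with $\pi(c_0)=\pi(h)$.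

**Step 5: $\beta$ is conjugation by $c_0$.** We combine the information modulo $F$ with the information modulo $C$. Let $g\in G$. Since $h$ and $c_0$ agree modulo $F$, (4) gives $\beta(g)\in c_0gc_0^{-1}F$. Also $\beta(g)\in gC$, and $c_0gc_0^{-1}\in gC$ because $g^{-1}c_0g\in C$. Hence
$$\beta(g)^{-1}\,c_0gc_0^{-1}\in F\cap C=1 .$$
So $\beta(g)=c_0gc_0^{-1}$ for every $g\in G$, and $\beta$ is inner. This proves Theorem 3, given Proposition 1.

The automorphism $\beta_0$ of Section 3 shows what each step excludes. It satisfies (4) with $h=t$ and agrees with conjugation by $t$ on $C$, but (5) fails for $c=s$, since $s's^{-1}\notin[C,C]$.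

## 6. Acylindrical actions and the construction of $m$

**Definitions.** A geodesic metric space is *hyperbolic* if for some $\delta$ every side of every geodesic triangle lies in the $\delta$-neighborhood of the other two sides. An isometric action of a group on a hyperbolic space $Y$ is *acylindrical* if for every $\varepsilon>0$ there are $R,N>0$ such that for all $x,y\in Y$ with $d(x,y)\ge R$ at most $N$ group elements $g$ satisfy
$$d(x,gx)\le\varepsilon\quad\text{and}\quad d(y,gy)\le\varepsilon .$$
The restriction of an acylindrical action to a subgroup is acylindrical. The *limit set* of the action is the set of accumulation points of an orbit in the boundary $\partial Y$, and an acylindrical action is *non-elementary* if its limit set has more than two points. A group is *acylindrically hyperbolic* if it has a non-elementary acylindrical action on a hyperbolic space. An element $f$ is *loxodromic* if $n\mapsto f^ny$ is a quasi-isometric embedding of $\mathbb Z$. It then has two fixed points on $\partial Y$. Two loxodromic elements are *independent* if their pairs of fixed points are disjoint. A loxodromic $f$ is *WPD* if for all $\varepsilon>0$ and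 $y\in Y$ there is $n\geq 1$ such that only finitely many $g$ satisfy $d(y,gy)\le\varepsilon$ and $d(f^ny,gf^ny)\le\varepsilon$. For an acylindrical action this is automatic: choose $n$ with $d(y,f^ny)\ge R$.

*Example.* A free group of finite rank at least $2$ acts on the Cayley tree of a finite basis. The tree is hyperbolic, and the action is free on the vertices of a locally finite graph, so the number of $g$ with $d(x,gx)\le\varepsilon$ is already bounded independently of $x$. The action is acylindrical and non-elementary. On the other hand, every isometric action on a bounded hyperbolic space is acylindrical (take $R$ larger than the diameter), but its limit set is empty.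

**Definition.** Let $H\le\Gamma$ and $X\subseteq\Gamma$ with $X\cup H$ generating $\Gamma$. For $h,h'\in H$ let $\hat d(h,h')\in[0,\infty]$ be the length of a shortest path from $h$ to $h'$ in $\mathrm{Cay}(\Gamma,X\sqcup H)$ that uses no edge joining two elements of $H$ and labeled by an element of $H$. The subgroup $H$ is *hyperbolically embedded* in $\Gamma$ if for some such $X$ the graph $\mathrm{Cay}(\Gamma,X\sqcup H)$ is hyperbolic and every ball of finite radius in $(H,\hat d)$ is finite.

*Example.* In a free product $\Gamma=H*P$ take $X=P$. The graph $\mathrm{Cay}(\Gamma,P\sqcup H)$ is a tree-like arrangement of complete graphs, one for each coset of $H$ and of $P$, so it is hyperbolic. Distinct $h,h'\in H$ cannot be joined without an edge of the complete graph on $H$, so $\hat d(h,h')=\infty$.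

**Published results used.**

* **(R1)** Genevois–Horbez, *Acylindrical hyperbolicity of automorphism groups of infinitely ended groups*, J. Topology 14 (2021): if a finitely generated group is infinitely ended, its automorphism group is acylindrically hyperbolic. In particular $\mathrm{Aut}(F_k)$ is acylindrically hyperbolic for all $k\ge2$.
* **(R2)** Osin, *Acylindrically hyperbolic groups*, Trans. AMS 368 (2016), Theorems 1.1 and 1.2. (a) An acylindrically hyperbolic group $\Gamma$ has a generating set $X$ such that $\mathrm{Cay}(\Gamma,X)$ is hyperbolic and the action of $\Gamma$ on it is acylindrical and non-elementary. (b) A group acting acylindrically on a hyperbolic space satisfies exactly one of the following: it has bounded orbits; it is virtually cyclic and contains a loxodromic element; it contains infinitely many independent loxodromic elements. In the third case the action is non-elementary.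
* **(R3)** Dahmani–Guirardel–Osin, Mem. AMS 245 (2017), no. 1156, Section 6: if $\Gamma$ acts on a hyperbolic space and $f$ is a loxodromic WPD element, then $f$ lies in a unique maximal virtually cyclic subgroup $E_\Gamma(f)$, and $E_\Gamma(f)$ is hyperbolically embedded in $\Gamma$.
* **(R4)** Hull, *Small cancellation in acylindrically hyperbolic groups*, Groups Geom. Dyn. 10 (2016). Let $\mathrm{Cay}(\Gamma,X)$ be hyperbolic with acylindrical $\Gamma$-action. A subgroup $S\le\Gamma$ is *suitable* with respect to $X$ if the induced action of $S$ on $\mathrm{Cay}(\Gamma,X)$ is non-elementary and $S$ normalizes no non-trivial finite subgroup of $\Gamma$. By Section 5 of that paper, a suitable subgroup $S$ contains a loxodromic element $f$ with $E_\Gamma(f)=\langle f\rangle$.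
* **(R5)** Sun, *Cohomology of group theoretic Dehn fillings I: Cohen–Lyndon type theorems*, J. Algebra 542 (2020): if $H$ is hyperbolically embedded in $\Gamma$, there is a finite set $\mathcal F\subset H\setminus\{1\}$ such that for every $N\trianglelefteq H$ with $N\cap\mathcal F=\emptyset$ there is a left transversal $T$ of $H\langle\langle N\rangle\rangle^\Gamma$ in $\Gamma$ with $\langle\langle N\rangle\rangle^\Gamma=\ast_{t\in T}\,tNt^{-1}$.

*What the conclusion of (R5) looks like.* In the free group $\langle a,b\rangle$ take $N=H=\langle a\rangle$. By (F4), $\langle\langle a\rangle\rangle$ is free on the elements $b^jab^{-j}$, $j\in\mathbb Z$, and $\{b^j\}$ is a left transversal of $H\langle\langle N\rangle\rangle=\langle\langle a\rangle\rangle$. The normal closure is the free product of the conjugates of $N$, one for each coset.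

We can now prove Proposition 1. The point is to apply these results to $\Gamma=\mathrm{Aut}(F)$ with the element $f$ chosen inside the normal subgroup $F$. By (R1) and (R2)(a), fix $X$ such that $\Gamma$ acts acylindrically and non-elementarily on the hyperbolic space $Y=\mathrm{Cay}(\Gamma,X)$.

**Step 1: $F$ acts non-elementarily on $Y$.** This is the first half of suitability. The restricted action of $F$ is acylindrical, and $F$ is not virtually cyclic. By (R2)(b) it suffices to exclude bounded $F$-orbits. Suppose $Fx$ has diameter at most $D$, where $D>0$. Because $F\trianglelefteq\Gamma$, for every $\gamma\in\Gamma$ the orbit $F\gamma x=\gamma Fx$ also has diameter at most $D$. Take $R,N$ from acylindricity for $\varepsilon=D$. The orbit $\Gamma x$ is unbounded, since otherwise the limit set of $\Gamma$ would be empty. So there is $\gamma\in\Gamma$ with $d(x,\gamma x)\ge R$. But all elements of the infinite group $F$ move both $x$ and $\gamma x$ by at most $D$. This contradicts acylindricity.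

**Step 2: $F$ normalizes no non-trivial finite subgroup of $\Gamma$.** This is the second half of suitability. Let $E\le\Gamma$ be finite and normalized by $F$. Conjugation gives a homomorphism from $F$ to the finite group $\mathrm{Aut}(E)$, so the centralizer of $E$ in $F$ has finite index in $F$. Let $e\in E$ and $x\in F$. Some power $x^j$, $j\ge1$, commutes with $e$, so
$$e(x)^j=(exe^{-1})^j=ex^je^{-1}=x^j .$$
By uniqueness of roots (F3), $e(x)=x$. This holds for all $x\in F$, so $e=1$ in $\Gamma$.

**Step 3: choice of $m$.** We produce an element of $F$ to which (R5) applies. By Steps 1 and 2, $F$ is suitable with respect to $X$. By (R4) there is a loxodromic $f\in F$ with $E_\Gamma(f)=\langle f\rangle$. It is WPD because the action is acylindrical, so by (R3) $\langle f\rangle$ is hyperbolically embedded in $\Gamma$. Let $\mathcal F\subset\langle f\rangle\setminus\{1\}$ be the finite set of (R5). Since $f$ has infinite order, for $n$ large every non-trivial element of $\langle f^n\rangle$ is a higher power of $f^{\pm1}$ than any element of $\mathcal F$, so $\langle f^n\rangle\cap\mathcal F=\emptyset$. Fix such an $n\geq 1$ and put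
$$m=f^n,\qquad \hat M=\langle\langle m\rangle\rangle^\Gamma .$$
As $m\in F\trianglelefteq\Gamma$, we have $\hat M\le F$. By (R5) with $H=\langle f\rangle$ and $N=\langle m\rangle$,
$$\hat M=\ast_{t\in T}\,\langle tmt^{-1}\rangle, \tag{6}$$
where $T$ is a left transversal of $\langle f\rangle\hat M$ in $\Gamma$.

**Step 4: $\hat M^{ab}$ is a permutation module.** We compute how $\Gamma$ acts on $\hat M^{ab}=\hat M/[\hat M,\hat M]$. By (6), $\hat M^{ab}$ is free abelian on the classes $e_t$ of $tmt^{-1}$, $t\in T$. Any $\gamma\in\Gamma$ can be written $\gamma=tf^i\mu$ with $t\in T$, $\mu\in\hat M$, and $t$ is determined by $\gamma$. Then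
$$\gamma m\gamma^{-1}=tf^i(\mu m\mu^{-1})f^{-i}t^{-1}.$$
Modulo $[\hat M,\hat M]$ we have $\mu m\mu^{-1}\equiv m$, and $[\hat M,\hat M]$ is normal in $\Gamma$. So $\gamma m\gamma^{-1}$ has the same class as $tf^imf^{-i}t^{-1}=tmt^{-1}$, namely $e_t$. Hence the class of $\gamma m\gamma^{-1}$ depends only on the coset $\gamma\langle f\rangle\hat M$, distinct cosets give distinct basis elements, and $\Gamma$ permutes this basis as it permutes the cosets:
$$\hat M^{ab}\cong\mathbb Z[\Gamma/\langle f\rangle\hat M]\quad\text{as a }\Gamma\text{-module},$$
with the class of $m$ corresponding to the base coset.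

**Step 5: passing to $F$-coinvariants.** We now kill the action of $F$ to obtain $\mathbb Z[O]$. The subgroup $[\hat M,F]$ contains $[\hat M,\hat M]$, and in $\hat M^{ab}$ the commutator $[\mu,x]=\mu\cdot x\mu^{-1}x^{-1}$ ($\mu\in\hat M$, $x\in F$) is the class of $\mu$ minus $x$ applied to that class. So $\hat M/[\hat M,F]$ is the quotient of $\hat M^{ab}$ that identifies each element with its $F$-translates. For a permutation module this is the free abelian group on the $F$-orbits of the basis. Since $\langle f\rangle\hat M\le F$ and $F\trianglelefteq\Gamma$, the orbits are
$$F\gamma\langle f\rangle\hat M=\gamma F\langle f\rangle\hat M=\gamma F .$$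
Therefore
$$\hat M/[\hat M,F]\cong\mathbb Z[F\backslash\Gamma/\langle f\rangle\hat M]=\mathbb Z[\Gamma/F]=\mathbb Z[O],$$
and the class of $\gamma(m)=\gamma m\gamma^{-1}$ corresponds to $\bar\gamma$. This is Proposition 1, and with it (1). The proof of Theorem 3 is complete.

The condition $f\in F$ was used in Step 5: it puts $\langle f\rangle\hat M$ inside $F$, so that $F$-orbits of cosets are exactly the elements of $O$.

## 7. One test element for every $A$, arbitrary quotients, and direct products

**Theorem 4.** Let $2\le k<\infty$.

1. There is $m\in F=F_k$, depending only on $k$, such that for every $A$ with $\mathrm{Inn}(F)\le A\le\mathrm{Aut}(F)$ and every $\varphi\in\mathrm{Aut}(F)$: $\varphi(m)\in\langle\langle m\rangle\rangle^A$ $\iff$ $\varphi(N)\subseteq N$ for every $A$-invariant normal subgroup $N$ of $F$ $\iff$ $\varphi\in A$. So $A$ is determined by its lattice of invariant normal subgroups of $F$.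
2. Let $F\cong F_k$ be normal in a group $G$ with $C_G(F)=1$. Then every normal automorphism of $G$ is inner, with no condition on $G/F$. Thus for every $\mathrm{Inn}(F_k)\le A\le\mathrm{Aut}(F_k)$, all normal automorphisms of $A$ are inner.
3. Let $F\cong F_k$ be normal in $G$, $L=G/F$, and let $K$ be the image of $C_G(F)$ in $L$, with $K\ne1$. If all normal automorphisms of $L$ are inner and $L/K$ acts faithfully on $K/[K,K]$ (that is, every element of $L$ acting trivially on $K/[K,K]$ lies in $K$), then all normal automorphisms of $G$ are inner.
4. If $L$ is a free group of any rank (including $0$, $1$ and infinite), all normal automorphisms of $F_k\rtimes L$ are inner.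
5. For any group $L$, the normal automorphisms of $F_k\times L$ are, modulo inner ones, exactly the maps $\mathrm{id}\times\alpha$ with $\alpha\in\mathrm{Aut}(L)$ and $\alpha(c)\in c[\langle\langle c\rangle\rangle^L,L]$ for all $c\in L$. The map $\mathrm{id}\times\alpha$ is inner if and only if $\alpha$ is inner. Consequently, when $C_G(F)\ne1$ some hypothesis on $G/F$ is necessary.

**Proof of 1.** We go around the three conditions, with $m$ from Proposition 1. If $\varphi\in A$, then $\varphi$ preserves every $A$-invariant subgroup. If $\varphi$ maps every $A$-invariant normal subgroup of $F$ into itself, apply this to $\langle\langle m\rangle\rangle^A$, which is contained in $F$, normal and $A$-invariant, to get $\varphi(m)\in\langle\langle m\rangle\rangle^A$. Finally, suppose $\varphi(m)\in\langle\langle m\rangle\rangle^A$. This group is generated by the elements $a(m)$, $a\in A$, so its image under $\lambda$ is $\mathbb Z[A/F]$. Then $\bar\varphi=\lambda(\varphi(m))\in O\cap\mathbb Z[A/F]=A/F$, and $\varphi\in A$ because $F\le A$. In particular $A$ is recovered as the set of $\varphi\in\mathrm{Aut}(F)$ that map each $A$-invariant normal subgroup of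 $F$ into itself.

**Proof of 2.** By Theorem 2(i) we may assume $\beta|_F=\mathrm{id}$. Then Theorem 2(ii) gives $\beta(g)\in gC_G(F)=\{g\}$. For the last claim take $G=A$ with the normal subgroup $\mathrm{Inn}(F)\cong F_k$. An element $\gamma\in A$ centralizing $\mathrm{Inn}(F)=F$ satisfies $\gamma(x)=\gamma x\gamma^{-1}=x$ for all $x\in F$, so $\gamma=1$.

**Proof of 3.** We check that the proof of Theorem 3 for $C\ne1$ needs no more than these hypotheses. Note that $C\neq1$, because $K\ne1$. Step 1 uses Theorem 2, which holds for every $G$. Step 2 uses that normal automorphisms of $G/F=L$ are inner, which is now a hypothesis. Step 3 uses $F\cap C=1$ and Theorem 2(ii). In Step 4 the element $\pi(h)$ acts trivially on $K/[K,K]$, and the second hypothesis gives $\pi(h)\in K$. Step 5 uses $F\cap C=1$ and $C\trianglelefteq G$. No step uses a complement of $F$ in $G$.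

**Proof of 4.** *Rank $0$:* here $G=F_k$, and this is (R6).

*Rank at least $2$, finite or infinite:* if $C=1$, use part 2. If $C\ne1$, then (R6) and Lemma 5 hold for every non-abelian free group $L$, so part 3 applies.

*Rank $1$:* Lemma 5 is not available, so we argue directly. Let $t\in G$ generate $G$ modulo $F$, let $\pi:G\to L\cong\mathbb Z$ be the projection with $\pi(t)=1$, and assume, as we may by Theorem 2(i), that $\beta|_F=\mathrm{id}$. Put $C=C_G(F)$. If $C=1$, use part 2. Otherwise, since $\pi|_C$ is injective, $C=\langle z\rangle$ is infinite cyclic. After replacing $z$ by $z^{-1}$ if necessary, $z=t^rx$ with $r\ge1$ and $x\in F$. The element $tzt^{-1}\in C$ has the same image in the abelian group $L$ as $z$, so $tzt^{-1}=z$. By Theorem 2(ii), $\beta(z)\in z[\langle\langle z\rangle\rangle^G,C]=\{z\}$, since $C$ is abelian, and $\beta(t)=tz^j$ for some integer $j$. Therefore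
$$z=\beta(z)=(tz^j)^rx=z^{jr}t^rx=z^{jr+1}.$$
So $jr=0$, hence $j=0$. Then $\beta$ fixes $F$ and $t$, and $\beta=\mathrm{id}$.

**Proof of 5, step 1: normal automorphisms have the stated form.** Let $G=F\times L$ with $F=F_k$. Here $C=C_G(F)=L$. By Theorem 2, modulo inner automorphisms a normal $\beta$ is the identity on $F$ and satisfies $\beta(L)\subseteq L$. To see $\beta(L)=L$, let $l\in L$ and write $l=\beta(xl')=x\beta(l')$ with $x\in F$, $l'\in L$. As $\beta(l')\in L$, we get $x=1$. So $\beta=\mathrm{id}\times\alpha$ with $\alpha\in\mathrm{Aut}(L)$. Conjugation by $F$ is trivial on $L$, so $\langle\langle c\rangle\rangle^G=\langle\langle c\rangle\rangle^L$, and Theorem 2(ii) gives $\alpha(c)\in c[\langle\langle c\rangle\rangle^L,L]$.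

**Step 2: the maps of this form are normal.** This is the converse. Let $\alpha$ satisfy the condition, let $N\trianglelefteq F\times L$ and $(x,c)\in N$. The subgroup $N_0=\{d\in L:(1,d)\in N\}$ is normal in $L$. For $l\in L$ we have $[(x,c),(1,l)]=(1,[c,l])\in N$, so $[c,l]\in N_0$. Thus $c$ is central modulo $N_0$. All conjugates of $c$ are congruent to $c$ modulo $N_0$, so all of $\langle\langle c\rangle\rangle^L$ is central modulo $N_0$, that is, $[\langle\langle c\rangle\rangle^L,L]\le N_0$. Hence $c^{-1}\alpha(c)\in N_0$, and $(x,\alpha(c))=(x,c)(1,c^{-1}\alpha(c))\in N$. So $\mathrm{id}\times\alpha$ is normal.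

**Step 3: when it is inner.** If $\mathrm{id}\times\alpha$ is conjugation by $(x,l)$, then $x\in Z(F)=1$ and $\alpha$ is conjugation by $l$. Conversely, if $\alpha$ is conjugation by $l$, then $\mathrm{id}\times\alpha$ is conjugation by $(1,l)$.

**Step 4: some hypothesis on $G/F$ is necessary.** By Burnside (1913) there are finite groups $L$ with a non-inner automorphism $\alpha$ mapping each element to a conjugate of itself. For such $\alpha$ and $c\in L$ there is $l\in L$ with $\alpha(c)=lcl^{-1}=c\,[c^{-1},l]\in c[\langle\langle c\rangle\rangle^L,L]$. By Steps 2 and 3, $\mathrm{id}\times\alpha$ is a non-inner normal automorphism of $F_k\times L$. This completes the proof of Theorem 4.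

**A group $L$ of order $32$, checked by hand.** Let $L$ be the group of all maps $z\mapsto uz+v$ of $\mathbb Z/8$ to itself, with $u\in\{1,3,5,7\}$ and $v\in\mathbb Z/8$. Write such a map as $(v,u)$, so that $(v,u)(v',u')=(v+uv',uu')$. Put $\delta(1)=\delta(3)=0$ and $\delta(5)=\delta(7)=4$, and define
$$\alpha(v,u)=(v+\delta(u),u).$$

* *$\alpha$ is an automorphism.* Since $\{1,3\}$ is a subgroup of index $2$ in $\{1,3,5,7\}$, $\delta$ is a homomorphism to $\{0,4\}\le\mathbb Z/8$. Multiplication by odd $u$ fixes $0$ and $4$, so $\delta(uu')=\delta(u)+u\delta(u')$, and this says that $\alpha$ is multiplicative. As $2\delta=0$, $\alpha^2=\mathrm{id}$.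
* *$\alpha$ maps each element to a conjugate.* Conjugation by $(w,1)$ sends $(v,u)$ to $(v+(1-u)w,u)$. For $u=1,3$ take $w=0$. For $u=5$ take $w=1$, as $-4\equiv4$. For $u=7$ take $w=2$, as $-12\equiv4$ modulo $8$.
* *$\alpha$ is not inner.* Conjugation by $(w,s)$ sends $(1,1)$ to $(s,1)$, and $\alpha$ fixes $(1,1)$, so $s=1$. Then $\delta(u)=(1-u)w$ for all $u$. For $u=3$ this says $-2w\equiv0$, so $w\in\{0,4\}$. For $u=5$ it says $-4w\equiv4$, so $w$ is odd. This is impossible.

So $\mathrm{id}\times\alpha$ is a non-inner normal automorphism of $F_k\times L$ for every finite $k\ge2$.
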